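\title{Congruence-preserving extensions of uncountable free lattices in nondistributive varieties}

\begin{abstract}
Let $\mathcal V$ be a nondistributive variety of lattices or of bounded lattices and let $m\ge 1$. We prove that the free object of $\mathcal V$ on $\aleph_1$ generators has no congruence-preserving extension with $m$-permutable congruences, which settles a problem stated by Gillibert and Wehrung. Such an extension would contain an element that behaves, as far as congruences can tell, like a relative complement. We test this element against two generators that are independent of each other, sent into $\boldsymbol N_5$ or $\boldsymbol M_3$, and reach a contradiction. We also show that the statement fails for distributive varieties when $m\ge2$, that it passes to every lattice having the free object as a homomorphic image, and that $\aleph_1$ is optimal for locally finite varieties.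
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{congruence} of a lattice $L$ is an equivalence relation on $L$ compatible with $\vee$ and $\wedge$; ordered by inclusion, the congruences form a lattice $\operatorname{Con}L$, in which meet is intersection. For relations $\alpha,\beta$, the composition $\alpha\circ\beta$ consists of the pairs $(x,y)$ with $(x,z)\in\alpha$ and $(z,y)\in\beta$ for some $z$. We write
\[
(\alpha\beta)_m=\alpha\circ\beta\circ\alpha\circ\cdots\qquad(m\text{ factors, the first one being }\alpha).
\]
The join of two congruences is $\alpha\vee\beta=\bigcup_{k\ge1}(\alpha\beta)_k$. A lattice has \emph{$m$-permutable congruences} if $(\alpha\beta)_m=(\beta\alpha)_m$ for all its congruences $\alpha,\beta$; for $m=2$ one says \emph{permutable}. If $(\alpha\beta)_m=(\beta\alpha)_m$, then $(\alpha\beta)_{m+1}=\alpha\circ(\beta\alpha)_m=\alpha\circ(\alpha\beta)_m=(\alpha\beta)_m$, and $(\beta\alpha)_{m+1}=(\beta\alpha)_m$ by symmetry. So $m$-permutability implies $(m+1)$-permutability, and it says that $\alpha\vee\beta=(\alpha\beta)_m$: two elements congruent modulo a join are linked by an alternating path of $m$ steps,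 starting with either congruence. The case $m=1$ is degenerate: it says that there is only one congruence, that is, at most one element.

A lattice $K$ is a \emph{congruence-preserving extension}, or \emph{cp extension}, of a lattice $L$ if $L$ is a sublattice of $K$ and the restriction map $\operatorname{Con}K\to\operatorname{Con}L$, $\tau\mapsto\tau\cap L^2$, is an isomorphism; equivalently, every congruence of $L$ extends to exactly one congruence of $K$. Passing from $L$ to $K$ leaves the congruence lattice unchanged but supplies new elements, and new elements can shorten alternating paths.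

\begin{example}\label{ex:chain}
Let $C$ be the chain $u_0<u_1<\dots<u_n$ with $n\geq 2$. Let $\alpha$ be the congruence generated by the pairs $(u_{j-1},u_j)$ with $j$ odd, and $\beta$ the one generated by those with $j$ even. The classes of $\alpha$ are $\{u_0,u_1\},\{u_2,u_3\},\dots$ and those of $\beta$ are $\{u_0\},\{u_1,u_2\},\dots$. The chain itself shows $(u_0,u_n)\in(\alpha\beta)_n$. But $(u_0,u_n)\notin(\beta\alpha)_n$: the first step stays at $u_0$, and each of the other $n-1$ steps raises the index by at most one. Now embed $C$ in the power set of $\{1,\dots,n\}$ by $u_j=\{1,\dots,j\}$. This is a cp extension (Proposition~\ref{prop:distr} and its proof). Intersecting $u_{j-1}$ and $u_j$ with $\{j\}$ shows that $(\emptyset,\{j\})$ lies in the extension of $\beta$ for even $j$ and in that of $\alpha$ for odd $j$. Taking unions, the set $e$ of even numbers satisfies $u_0\mathrel{\beta}e\mathrel{\alpha}u_n$ in the extension: two steps suffice.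
\end{example}

Which lattices can be repaired in this way? Every distributive lattice can, and so can every countable locally finite lattice (Section~\ref{sec:sharp}). An obstruction is therefore to be sought in large nondistributive lattices, and free lattices, in which nothing holds by accident, are the natural candidates. Recall that a \emph{variety} $\mathcal V$ is a class closed under homomorphic images, subalgebras and direct products, and that the \emph{free object} $F_{\mathcal V}(\kappa)$ is the member of $\mathcal V$ generated by a family of $\kappa$ generators such that every assignment of values in some $A\in\mathcal V$ to the generators extends to a homomorphism into $A$. We treat varieties of lattices and varieties of bounded lattices together; in the second case $0$ and $1$ are constants, preserved by subalgebras and homomorphisms, and the congruences are just the lattice congruences. A variety is \emph{distributive} if all its members are. The following problem is stated by Gillibert and Wehrung~\cite{GW}.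

\medskip
\noindent\textbf{Problem.} \emph{Let $\mathcal V$ be a nondistributive variety of lattices or of bounded lattices and let $m$ be a positive integer. Is it true that $F_{\mathcal V}(\aleph_1)$ has no congruence-preserving extension with $m$-permutable congruences?}
\medskip

The extension is an arbitrary lattice: it need not belong to $\mathcal V$, and it need not have the bounds of the free object. Let $\boldsymbol N_5=\{0,a,b,c,1\}$ be the pentagon, with $0<a<b<1$ and $c$ a complement of both $a$ and $b$, and let $\boldsymbol M_3=\{0,a,v,w,1\}$ be the diamond, with atoms $a,v,w$ (Figure~\ref{fig:targets}). Plo\v{s}\v{c}ica proved that if $F$ is the free object on $\aleph_2$ generators in the variety of bounded lattices generated by $\boldsymbol M_3$, then $\operatorname{Con}F$ is not isomorphic to $\operatorname{Con}L$ for any lattice $L$ with $m$-permutable congruences and any $m$. A cp extension has an isomorphic congruence lattice, so this $F$ has no cp extension with $m$-permutable congruences. The Problem asks whether $\aleph_1$ generators, in any nondistributive variety, already rule out such an extension. Gillibert showed that the answer is positive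 when $\mathcal V$ contains $\boldsymbol M_3$, or contains certain successors of $\boldsymbol N_5$ in the variety order. We prove that it is always positive. The proof works in ZFC and does not use these results.

The precise statement is that the chain of Example~\ref{ex:chain}, placed in the free object, cannot be shortened. Let $\mathcal V$ be nondistributive, let $n\ge1$, let $I$ be a set with $|I|\ge\aleph_1$, and let $F$ be the free object of $\mathcal V$ on distinct generators $p_0,\dots,p_n$ and $x_\zeta$ $(\zeta\in I)$. Put
\[
u_j=p_0\vee\dots\vee p_j,\qquad\text{so that}\qquad u_0\le u_1\le\dots\le u_n .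
\]

\begin{theorem}\label{thm:main}
Let $K$ be any cp extension of $F$. Let $\alpha$ be the congruence of $K$ generated by the pairs $(u_{j-1},u_j)$ with $j$ odd and $\beta$ the congruence of $K$ generated by the pairs $(u_{j-1},u_j)$ with $j$ even, $1\le j\le n$. Then
\[
(u_0,u_n)\in(\alpha\beta)_n,\qquad (u_0,u_n)\notin(\beta\alpha)_n,\qquad (u_0,u_n)\in(\beta\alpha)_{n+1}.
\]
\end{theorem}

The first statement is witnessed by the chain $u_0,\dots,u_n$, and the third follows by prefixing the trivial $\beta$-step from $u_0$ to itself; thus the length $n$ in the second statement is sharp. The second statement is the content of Sections~\ref{sec:tests}--\ref{sec:end}.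

\begin{corollary}\label{cor:problem}
Let $\mathcal V$ be a nondistributive variety of lattices or of bounded lattices and let $m\ge1$. The free object of $\mathcal V$ on $\aleph_1$ or more generators has no cp extension with $m$-permutable congruences.
\end{corollary}

\begin{proof}
Name $m+1$ of the generators $p_0,\dots,p_m$; uncountably many remain. By Theorem~\ref{thm:main} with $n=m$, every cp extension has congruences with $(\alpha\beta)_m\ne(\beta\alpha)_m$.
\end{proof}

The second theorem, proved in Section~\ref{sec:sharp}, shows the role of the hypotheses. A lattice is \emph{relatively complemented} if for all $x\le y\le z$ there is $y'$ with $y\wedge y'=x$ and $y\vee y'=z$. A lattice is \emph{locally finite} if its finitely generated sublattices are finite, and a variety is locally finite if its finitely generated members are finite.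

\begin{theorem}\label{thm:sharp}
Let $\mathcal V$ be a variety of lattices or of bounded lattices.
\begin{enumerate}
\item Let $\kappa\ge\aleph_1$ and $m\ge2$. Then $F_{\mathcal V}(\kappa)$ has a cp extension with $m$-permutable congruences if and only if $\mathcal V$ is distributive. In the distributive case there is even a relatively complemented distributive cp extension.
\item If $\mathcal V$ is nondistributive, then no lattice $L$ having $F_{\mathcal V}(\aleph_1)$ as a homomorphic image has a cp extension with $m$-permutable congruences, for any $m$.
\item If $\mathcal V$ is locally finite, then $\aleph_1$ is optimal: $F_{\mathcal V}(\kappa)$ with $\kappa\le\aleph_0$ has a cp extension with permutable congruences.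
\end{enumerate}
\end{theorem}

\section{Congruences, extensions and targets}\label{sec:prelim}

For a set $X$ of pairs in a lattice $K$, let $\Theta_K(X)$ be the congruence generated by $X$, and write $\Theta_K(x,y)$ for a single pair. For a homomorphism $q\colon K\to K'$ and $\tau\in\operatorname{Con}K'$, let $q^{-1}(\tau)=\{(x,y):(q(x),q(y))\in\tau\}$; for $\tau$ the equality relation this is the kernel $\ker q$. We use three standard facts.
\begin{itemize}
\item[(C1)] If $(x,y)\in\Theta_K(X)$, then $(x,y)\in\Theta_K(G)$ for a finite $G\subseteq X$. (The directed union of these $\Theta_K(G)$ is a congruence containing $X$.)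
\item[(C2)] If $p\wedge d=o$ and $p\vee d=d'$, then $\Theta_K(o,p)=\Theta_K(d,d')$. (Join $o\equiv p$ with $d$; meet $d\equiv d'$ with $p$.)
\item[(C3)] If $q\colon K\to K'$ is onto, then $\tau\mapsto q^{-1}(\tau)$ is a bijection from $\operatorname{Con}K'$ onto the set of congruences of $K$ containing $\ker q$.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $K$ be a cp extension of $L$.
\begin{enumerate}
\item For $\sigma,\tau\in\operatorname{Con}K$, we have $\sigma\subseteq\tau$ if and only if $\sigma\cap L^2\subseteq\tau\cap L^2$. In particular, $\sigma$ is equality if and only if $\sigma\cap L^2$ is.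
\item For $X\subseteq L^2$, we have $\Theta_K(X)\cap L^2=\Theta_L(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Restriction is an order isomorphism. (2) The congruence $\Theta_K(X)\cap L^2$ of $L$ contains $X$, hence $\Theta_L(X)$. Conversely, the extension of $\Theta_L(X)$ to $K$ contains $X$, hence $\Theta_K(X)$; restrict to $L$.
\end{proof}

All information about $F$ will come from homomorphisms into small members of $\mathcal V$. Nondistributivity is used only through the following lemma.

\begin{lemma}\label{lem:targets}
A nondistributive variety $\mathcal V$ contains $\boldsymbol N_5$ or $\boldsymbol M_3$, and it contains the two-element lattice $\mathbf 2=\{0,1\}$.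
\end{lemma}

\begin{proof}
A lattice is distributive if and only if it has no sublattice isomorphic to $\boldsymbol N_5$ or $\boldsymbol M_3$. So some $L\in\mathcal V$ has such a sublattice $N$, and for varieties of lattices $N\in\mathcal V$. In the bounded case $N$ may miss the bounds of $L$, but $N\cup\{0_L,1_L\}$ is a bounded sublattice of $L$, and the map that fixes $N$ and sends $0_L\mapsto 0_N$, $1_L\mapsto1_N$ is a homomorphism of bounded lattices onto $N$. Finally, $\mathbf 2$ is the subalgebra $\{0,1\}$ of $N$.
\end{proof}

\section{Reversing two steps: formal complements}\label{sec:tests}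

This section treats the smallest case, a chain with two steps, inside small lattices. It contains all the lattice computations of the proof. The symbols $0$ and $1$ denote the bounds of the small lattice; they need not be bounds of the extension.

Let $0<a<1$ in a lattice $K$, and put $\alpha=\Theta_K(0,a)$, $\beta=\Theta_K(a,1)$, so that $0\mathrel\alpha a\mathrel\beta1$. If $\varepsilon$ is a complement of $a$ in the interval $[0,1]$, then (C2) gives $\Theta_K(0,\varepsilon)=\beta$ and $\Theta_K(\varepsilon,1)=\alpha$, so $0\mathrel\beta\varepsilon\mathrel\alpha1$: a complement reverses the order of the two steps. This is the mechanism behind the following theorem of Dilworth, whose short proof we include.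

\begin{proposition}[\cite{Dilworth}]\label{prop:dilworth}
Relatively complemented lattices have permutable congruences.
\end{proposition}

\begin{proof}
Let $x\mathrel\alpha z\mathrel\beta y$. Put $o=x\wedge y$, $s=(x\wedge z)\vee o\in[o,x]$ and $t=(y\wedge z)\vee o\in[o,y]$. Replacing $z$ by $y$ or by $x$ in these terms gives $o\mathrel\beta s\mathrel\alpha x$ and $o\mathrel\alpha t\mathrel\beta y$. Let $s'$ be a complement of $s$ in $[o,x]$ and $t'$ a complement of $t$ in $[o,y]$. By (C2), $o\mathrel\alpha s'\mathrel\beta x$ and $o\mathrel\beta t'\mathrel\alpha y$. Hence $x=x\vee o\mathrel\beta s'\vee t'\mathrel\alpha o\vee y=y$. So $\alpha\circ\beta\subseteq\beta\circ\alpha$, and the roles of $\alpha$ and $\beta$ can be exchanged.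
\end{proof}

Conversely, a reversal produces an element that congruences cannot tell from a complement.

\begin{example}\label{ex:threechain}
Let $K$ be a cp extension of the chain $0<a<1$ and suppose $0\mathrel\beta z\mathrel\alpha1$. Then $\varepsilon=(z\vee0)\wedge1$ lies in $[0,1]$ and $0\mathrel\beta\varepsilon\mathrel\alpha1$. By Lemma~\ref{lem:basic}(2), $\alpha$ restricts to the partition $\{0,a\},\{1\}$, so $(0,1)\notin\alpha$ and $\varepsilon\neq0$. Thus $\Theta_K(0,\varepsilon)$ is not equality and is contained in $\beta$. Its restriction is then not equality and refines the partition $\{0\},\{a,1\}$, so it is this partition, and $\Theta_K(0,\varepsilon)=\beta$ by Lemma~\ref{lem:basic}(1).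
\end{example}

\begin{definition}\label{def:formal}
Let $0<a<1$ in a lattice $K$. A \emph{formal complement} of $a$ in $[0,1]$ is an element $\varepsilon\in K$ with $0\le\varepsilon\le1$ and $\Theta_K(0,\varepsilon)=\Theta_K(a,1)$.
\end{definition}

A formal complement is not $0$, because $a\neq 1$. Where can it lie with respect to a fourth element of the lattice being extended? Two cases give opposite answers.

\begin{lemma}[Square test]\label{lem:square}
Let $K$ be a cp extension of the four-element lattice $\{0,a,v,1\}$ in which $v$ is a complement of $a$. Every formal complement $\varepsilon$ of $a$ in $[0,1]$ satisfies $\varepsilon\le v$.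
\end{lemma}

\begin{proof}
Let $\theta=\Theta_K(a,1)$ and $\theta'=\Theta_K(0,a)$. By Lemma~\ref{lem:basic}(2) they restrict to the partitions $\{0,v\},\{a,1\}$ and $\{0,a\},\{v,1\}$. These intersect in equality, so $\theta\cap\theta'$ is equality by Lemma~\ref{lem:basic}(1). Modulo $\theta$ we have $\varepsilon\equiv0$, hence $\varepsilon\wedge v\equiv0\wedge v=0\equiv\varepsilon$. Modulo $\theta'$ we have $v\equiv1$, hence $\varepsilon\wedge v\equiv\varepsilon\wedge1=\varepsilon$. So $(\varepsilon\wedge v,\varepsilon)\in\theta\cap\theta'$, that is, $\varepsilon\wedge v=\varepsilon$.
\end{proof}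

\begin{lemma}[Chain test]\label{lem:chain}
Let $K$ be a cp extension of the chain $0<a<b<1$. Every formal complement $\varepsilon$ of $a$ in $[0,1]$ satisfies $\varepsilon\wedge b\neq0$.
\end{lemma}

\begin{proof}
Suppose $\varepsilon\wedge b=0$. Modulo $\theta=\Theta_K(b,1)$ we get $\varepsilon=\varepsilon\wedge1\equiv\varepsilon\wedge b=0$, so $(a,1)\in\Theta_K(0,\varepsilon)\subseteq\theta$. But $\theta$ restricts to the partition $\{0\},\{a\},\{b,1\}$ by Lemma~\ref{lem:basic}(2).
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75,dot/.style={circle,fill,inner sep=1.4pt}]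
\node[dot,label=below:$0$] (s0) at (0,0) {};
\node[dot,label=left:$a$] (sa) at (-0.9,1.5) {};
\node[dot,label=right:$v$] (sv) at (0.9,1.5) {};
\node[dot,label=above:$1$] (s1) at (0,3) {};
\draw (s0)--(sa)--(s1)--(sv)--(s0);
\node[dot,label=below:$0$] (c0) at (3.5,0) {};
\node[dot,label=left:$a$] (ca) at (3.5,1) {};
\node[dot,label=left:$b$] (cb) at (3.5,2) {};
\node[dot,label=above:$1$] (c1) at (3.5,3) {};
\draw (c0)--(ca)--(cb)--(c1);
\node[dot,label=below:$0$] (n0) at (7,0) {};
\node[dot,label=left:$a$] (na) at (6.1,1) {};
\node[dot,label=left:$b$] (nb) at (6.1,2) {};
\node[dot,label=right:$c$] (nc) at (7.9,1.5) {};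
\node[dot,label=above:$1$] (n1) at (7,3) {};
\draw (n0)--(na)--(nb)--(n1)--(nc)--(n0);
\node[dot,label=below:$0$] (m0) at (11,0) {};
\node[dot,label=left:$a$] (ma) at (9.9,1.5) {};
\node[dot,label=right:$v$] (mv) at (11,1.5) {};
\node[dot,label=right:$w$] (mw) at (12.1,1.5) {};
\node[dot,label=above:$1$] (m1) at (11,3) {};
\draw (m0)--(ma)--(m1)--(mv)--(m0)--(mw)--(m1);
\end{tikzpicture}
\caption{The square, the four-element chain, $\boldsymbol N_5$ and $\boldsymbol M_3$. The lattice $\boldsymbol N_5$ contains the square $\{0,a,c,1\}$ and the chain $\{0,a,b,1\}$, with $c\wedge b=0$; the lattice $\boldsymbol M_3$ contains the squares $\{0,a,v,1\}$ and $\{0,a,w,1\}$, with $v\wedge w=0$.}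
\label{fig:targets}
\end{figure}

Suppose that the conclusions of the tests were available for a formal complement $\varepsilon$ of $a$ in an extension of $\boldsymbol N_5$ or $\boldsymbol M_3$. In the first case $\varepsilon\le c$ and $\varepsilon\wedge b\ne0$ contradict $c\wedge b=0$. In the second case $\varepsilon\le v$ and $\varepsilon\le w$ force $\varepsilon=0$. This is the contradiction we aim for.

The tests, however, do not apply: a cp extension of $\boldsymbol N_5$ or $\boldsymbol M_3$ need not be a cp extension of the square or the chain inside it, and the conclusions can fail. In $K=\boldsymbol N_5$ the complement $c$ of $a$ has $c\wedge b=0$, and in $K=\boldsymbol M_3$ the complement $w$ of $a$ is not below $v$. The presence of the fifth element destroys the congruences used in the tests. The free object offers a way out, because $b$ and $c$ (or $v$ and $w$) become values of generators $x_\eta$ and $x_\xi$, and a value can be changed to $0$. Four things have to be arranged.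
\begin{enumerate}
\item A homomorphism $\varphi$ from $F$ must induce a cp extension of $\varphi(F)$ as a quotient of $K$ (Lemma~\ref{lem:quotient}).
\item Whether an equation between elements of $K$ holds in this quotient must depend on the values of $\varphi$ at finitely many generators only (Lemma~\ref{lem:support}).
\item From a path of $n$ steps starting with $\beta$ we must extract one element $e\in K$ whose image is a formal complement in all relevant quotients at once (Section~\ref{sec:e}).
\item We must find $\xi\ne\eta$ such that the test for $x_\xi$ does not depend on the value of $x_\eta$ and vice versa (Lemma~\ref{lem:free}); here uncountability enters.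
\end{enumerate}

\section{Quotients and finite supports}\label{sec:support}

\begin{lemma}\label{lem:quotient}
Let $K$ be a cp extension of $L$ and let $\varphi\colon L\to A$ be a lattice homomorphism. There are a cp extension $K_\varphi$ of $\varphi(L)$ and a surjective homomorphism $\overline\varphi\colon K\to K_\varphi$ that extends $\varphi$ and whose kernel is the extension of $\ker\varphi$ to $K$. If $K$ has $m$-permutable congruences, so does $K_\varphi$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the extension of $\ker\varphi$. Since $\lambda\cap L^2=\ker\varphi$, sending $\varphi(x)$ to the $\lambda$-class of $x$ is a well-defined embedding of $\varphi(L)$ in $K/\lambda$. Identifying $\varphi(L)$ with its image, we obtain $K_\varphi$ and $\overline\varphi$. By (C3), $\tau\mapsto\overline\varphi^{\,-1}(\tau)$ and $\theta\mapsto\varphi^{-1}(\theta)$ identify $\operatorname{Con}K_\varphi$ and $\operatorname{Con}\varphi(L)$ with the sets of congruences of $K$ above $\lambda$ and of $L$ above $\ker\varphi$. Restriction from $K$ to $L$ is a bijection between these two sets by Lemma~\ref{lem:basic}(1), and it corresponds to restriction from $K_\varphi$ to $\varphi(L)$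 because
\[
\overline\varphi^{\,-1}(\tau)\cap L^2=\varphi^{-1}\bigl(\tau\cap\varphi(L)^2\bigr).
\]
Finally, let $\sigma,\tau\in\operatorname{Con}K_\varphi$ have preimages $\sigma',\tau'$. An alternating $\sigma'$--$\tau'$ path in $K$ maps to an alternating $\sigma$--$\tau$ path, and any choice of preimages of the points of a $\sigma$--$\tau$ path is a $\sigma'$--$\tau'$ path. So $(\overline\varphi(x),\overline\varphi(y))\in(\sigma\tau)_m$ if and only if $(x,y)\in(\sigma'\tau')_m$, and the last claim follows.
\end{proof}

This used that congruences of $L$ extend. That they extend uniquely has a different consequence: although an element of $K$ is not a term in the generators of $F$, a \emph{pair} of elements of $K$ is controlled by finitely many generators. From now on $F$, $K$, $\alpha$, $\beta$ are as in Theorem~\ref{thm:main}. For $S\subseteq I$ let $F_S$ be the subalgebra of $F$ generated by $p_0,\dots,p_n$ and the $x_\zeta$ with $\zeta\in S$. We say that $S$ \emph{supports} a pair $(x,y)\in K^2$, \emph{with witness} $G$, if $G\subseteq F_S^2$ and $\Theta_K(x,y)=\Theta_K(G)$. A superset of a support is a support.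

\begin{lemma}\label{lem:support}
Let $(x,y)\in K^2$.
\begin{enumerate}
\item Some finite set $S\subseteq I$ supports $(x,y)$.
\item If $G$ is a witness for $(x,y)$ and $\varphi\colon F\to A$ is a homomorphism, then $\Theta_{K_\varphi}(\overline\varphi(x),\overline\varphi(y))$ is generated by the pairs $(\varphi(g),\varphi(h))$ with $(g,h)\in G$. In particular, $\overline\varphi(x)=\overline\varphi(y)$ if and only if $\varphi(g)=\varphi(h)$ for all $(g,h)\in G$.
\item If $S$ supports $(x,y)$ and $\varphi,\psi\colon F\to A$ agree on $p_0,\dots,p_n$ and on all $x_\zeta$ with $\zeta\in S$, then $\overline\varphi(x)=\overline\varphi(y)$ if and only if $\overline\psi(x)=\overline\psi(y)$.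
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\rho=\Theta_K(x,y)\cap F^2$. By Lemma~\ref{lem:basic}(2), $\Theta_K(\rho)$ also restricts to $\rho$, so $\Theta_K(\rho)=\Theta_K(x,y)$. By (C1), $(x,y)\in\Theta_K(G)$ for a finite $G\subseteq\rho$, and then $\Theta_K(x,y)\subseteq\Theta_K(G)\subseteq\Theta_K(\rho)=\Theta_K(x,y)$. The finitely many elements occurring in $G$ are terms in finitely many generators.

(2) A congruence $\tau$ of $K_\varphi$ contains $(\overline\varphi(x),\overline\varphi(y))$ if and only if $\overline\varphi^{\,-1}(\tau)$ contains $(x,y)$, if and only if $\overline\varphi^{\,-1}(\tau)$ contains $G$, if and only if $\tau$ contains all $(\varphi(g),\varphi(h))$.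

(3) The maps $\varphi$ and $\psi$ agree on $F_S$, which contains the entries of a witness; apply (2).
\end{proof}

Part (3) compares the quotients $K_\varphi$ and $K_\psi$ even when $\varphi(F)$ and $\psi(F)$ have quite different congruence lattices. This is what will carry the tests from the square and the chain to $\boldsymbol N_5$ and $\boldsymbol M_3$.

\section{An inversion in the path, and the element $e$}\label{sec:e}

Assume, toward a contradiction, that $(u_0,u_n)\in(\beta\alpha)_n$, with path $u_0=z_0,z_1,\dots,z_n=u_n$. Put $y_k=(z_k\vee u_0)\wedge u_n$. Then $y_0=u_0$, $y_n=u_n$, all $y_k$ lie in $[u_0,u_n]$, and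
\begin{equation}\label{eq:path}
(y_{k-1},y_k)\in\beta\ \text{ for $k$ odd},\qquad (y_{k-1},y_k)\in\alpha\ \text{ for $k$ even}.
\end{equation}
For $n=2$ the element $y_1$ reverses two steps, as in Example~\ref{ex:threechain}. For larger $n$ we look for two consecutive steps of the chain $u_0\le\dots\le u_n$ that the path takes in the wrong order. To make sense of this we need a detector for each step.

For $1\le i\le n$ let $\chi_i\colon F\to\mathbf2$ be the homomorphism with $\chi_i(p_j)=0$ for $j<i$, $\chi_i(p_j)=1$ for $j\ge i$, and $\chi_i(x_\zeta)=0$ for all $\zeta$. Then $\chi_i(u_j)=1$ if and only if $j\ge i$, so $\chi_i$ separates $u_{j-1}$ from $u_j$ only for $j=i$. Hence the congruence $\ker\overline{\chi}_i$ of $K$ contains the generators of $\beta$ if $i$ is odd and those of $\alpha$ if $i$ is even: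
\begin{equation}\label{eq:parity}
\beta\subseteq\ker\overline\chi_i\ \text{ for $i$ odd},\qquad\alpha\subseteq\ker\overline\chi_i\ \text{ for $i$ even}.
\end{equation}
Let $t_i$ be the least $k$ with $\overline\chi_i(y_k)\ne0$, the time at which the path first enters the $i$-th step. Since $\overline\chi_i(y_0)=0$ and $\overline\chi_i(y_n)=1$, we have $1\le t_i\le n$.

\begin{lemma}\label{lem:inversion}
There are $i$ with $2\le i\le n$ and $e\in K$ such that
\[
u_0\le e\le u_n,\qquad \overline\chi_{i-1}(e)=0,\qquad\overline\chi_i(e)\neq0 .
\]
\end{lemma}

\begin{proof}
For $k=t_i$ we have $\overline\chi_i(y_{k-1})=0\ne\overline\chi_i(y_k)$. If $k$ and $i$ had the same parity, \eqref{eq:path} and \eqref{eq:parity} would give $(y_{k-1},y_k)\in\ker\overline\chi_i$. So $t_i\not\equiv i\pmod 2$ for all $i$. Suppose $t_1\le t_2\le\dots\le t_n$. Then $t_1\ge2$ since $t_1$ is even and positive, and the sequence is strictly increasing since consecutive terms have different parities. Thus $t_n\ge n+1$, which is impossible. (For $n=1$ this already refutes the assumption.) So $t_i<t_{i-1}$ for some $i$ with $2\le i\le n$. Put $e=y_{t_i}$; then $\overline\chi_i(e)\neq0$ by definition,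 and $\overline\chi_{i-1}(e)=0$ by minimality of $t_{i-1}$.
\end{proof}

For $n=2$ parity forces $t_1=2$, $t_2=1$, and $e=y_1$. For $n=3$ it forces $t_1=t_3=2$, and the inversion occurs at $i=2$ if $t_2=1$ and at $i=3$ if $t_2=3$. The count is tight: the path $u_0,u_0,u_1,\dots,u_n$ with $n+1$ steps has $t_i=i+1$ and no inversion.

Fix $i$ and $e$ as in the lemma. The element $e$ has entered step $i$ but not step $i-1$, so we collapse the chain to these two steps, $0<a<1$. The information in Lemma~\ref{lem:inversion} concerns only $\chi_{i-1}$ and $\chi_i$, which send every $x_\zeta$ to $0$, whereas the tests need generators with other values. A support bridges the gap. Fix a finite set $S_0\subseteq I$ that supports $(u_0,e)$, with witness $G_0$.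

\begin{definition}
Let $A\in\mathcal V$ have least element $0$, greatest element $1$, and a distinguished element $a$ with $0<a<1$. A homomorphism $\varphi\colon F\to A$ is \emph{adapted} if
\[
\varphi(p_j)=0\ (j\le i-2),\quad\varphi(p_{i-1})=a,\quad\varphi(p_j)=1\ (j\ge i),\quad\varphi(x_\zeta)=0\ (\zeta\in S_0).
\]
\end{definition}

By freeness, the values $\varphi(x_\zeta)$ with $\zeta\notin S_0$ can be prescribed arbitrarily. Since $2\le i\le n$, we have $\varphi(u_0)=\varphi(p_0)=0$ and $\varphi(u_n)=1$, and $0,a,1\in\varphi(F)$.

\begin{lemma}\label{lem:formal}
If $\varphi\colon F\to A$ is adapted, then $\overline\varphi(e)$ is a formal complement of $a$ in the interval $[0,1]$ of $K_\varphi$.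
\end{lemma}

\begin{proof}
From $u_0\le e\le u_n$ we get $0\le\overline\varphi(e)\le1$. The generators of $F_{S_0}$ are mapped into the chain $\{0,a,1\}$, hence so is $F_{S_0}$. Let $\pi^+,\pi^-\colon\{0,a,1\}\to\mathbf2$ be the homomorphisms that fix $0,1$ and send $a$ to $1$ and to $0$, respectively. On $p_j$, the map $\pi^+\varphi$ takes the value $1$ exactly for $j\ge i-1$, and $\pi^-\varphi$ exactly for $j\ge i$; both vanish on $x_\zeta$ for $\zeta\in S_0$. So $\pi^+\varphi=\chi_{i-1}$ and $\pi^-\varphi=\chi_i$ on $F_{S_0}$.

Since $\overline\chi_{i-1}(e)=0=\overline\chi_{i-1}(u_0)$, Lemma~\ref{lem:support}(2) shows that $\chi_{i-1}$ collapses every pair $(g,h)\in G_0$. So $\varphi(g)$ and $\varphi(h)$ are both $0$ or both in $\{a,1\}$; that is, $\varphi(g)=\varphi(h)$ or $\{\varphi(g),\varphi(h)\}=\{a,1\}$. Since $\overline\chi_i(e)\ne\overline\chi_i(u_0)$, some pair in $G_0$ is not collapsed by $\chi_i$, hence not by $\varphi$, and the second case occurs. By Lemma~\ref{lem:support}(2), $\Theta_{K_\varphi}(0,\overline\varphi(e))=\Theta_{K_\varphi}(a,1)$.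
\end{proof}

\section{Two independent generators}\label{sec:end}

The conclusions of the two tests, for a generator $x_\xi$ in the role of $v$ or $b$, say that $e\wedge x_\xi$ is identified with $e$, or is not identified with $u_0$. So for each $\xi\in I\setminus S_0$ we fix a finite set $S(\xi)\subseteq I$ that supports both $(e\wedge x_\xi,e)$ and $(e\wedge x_\xi,u_0)$, the union of a support for each. The tests now hold in any target, provided the other generators in the support vanish.

\begin{lemma}\label{lem:transfer}
Let $\xi\in I\setminus S_0$ and let $\varphi\colon F\to A$ be adapted with $\varphi(x_\zeta)=0$ for all $\zeta\in S(\xi)\setminus\{\xi\}$.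
\begin{enumerate}
\item If $\varphi(x_\xi)=v$ is a complement of $a$ in $A$, then $\overline\varphi(e)\le v$.
\item If $\varphi(x_\xi)=b$ with $a<b<1$, then $\overline\varphi(e)\wedge b\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\psi\colon F\to A$ agree with $\varphi$ on $p_0,\dots,p_n,x_\xi$ and send all other $x_\zeta$ to $0$. Then $\psi$ is adapted, it agrees with $\varphi$ on all $x_\zeta$ with $\zeta\in S(\xi)$, and $\psi(F)$ is generated by $0,a,1$ and $\varphi(x_\xi)$. By Lemmas~\ref{lem:quotient} and~\ref{lem:formal}, $K_\psi$ is a cp extension of $\psi(F)$ in which $\overline\psi(e)$ is a formal complement of $a$.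

(1) Here $\psi(F)$ is the square $\{0,a,v,1\}$; note that $v\notin\{0,a,1\}$ because $0<a<1$. Lemma~\ref{lem:square} gives $\overline\psi(e\wedge x_\xi)=\overline\psi(e)$. By Lemma~\ref{lem:support}(3), $\overline\varphi(e\wedge x_\xi)=\overline\varphi(e)$, that is, $\overline\varphi(e)\wedge v=\overline\varphi(e)$.

(2) Here $\psi(F)$ is the chain $0<a<b<1$. Lemma~\ref{lem:chain} gives $\overline\psi(e\wedge x_\xi)\ne0=\overline\psi(u_0)$. By Lemma~\ref{lem:support}(3), $\overline\varphi(e\wedge x_\xi)\neq\overline\varphi(u_0)$, that is, $\overline\varphi(e)\wedge b\neq0$.
\end{proof}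

To use the lemma twice for the same $\varphi$ we need two indices, neither in the support of the other.

\begin{lemma}\label{lem:free}
Let $J$ be an uncountable set and let $S(\xi)$ be a finite set for each $\xi\in J$. There are distinct $\xi,\eta\in J$ with $\eta\notin S(\xi)$ and $\xi\notin S(\eta)$.
\end{lemma}

\begin{proof}
Take a countably infinite $Z\subseteq J$. The set $Z\cup\bigcup_{\zeta\in Z}S(\zeta)$ is countable, so some $\eta\in J$ lies outside it. Since $S(\eta)$ is finite, there is $\xi\in Z\setminus S(\eta)$. Then $\xi\ne\eta$ and $\eta\notin S(\xi)$.
\end{proof}

This is the only use of uncountability. The lemma fails for $J=\{0,1,2,\dots\}$ and $S(\xi)=\{0,\dots,\xi\}$, and Theorem~\ref{thm:sharp}(3) shows that the failure is not an artifact of the method.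

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Choose $\xi,\eta\in J=I\setminus S_0$ by Lemma~\ref{lem:free}. By Lemma~\ref{lem:targets}, $\mathcal V$ contains $\boldsymbol N_5$ or $\boldsymbol M_3$. In each case we take an adapted $\varphi$ that sends all $x_\zeta$ with $\zeta\ne\xi,\eta$ to $0$, and we put $\varepsilon=\overline\varphi(e)$. Since $\eta\notin S(\xi)$ and $\xi\notin S(\eta)$, the hypothesis of Lemma~\ref{lem:transfer} holds for both $\xi$ and $\eta$. Meets of elements of $\varphi(F)$ are the same in $K_\varphi$ as in the target, and $\varepsilon\geq0$.

\emph{Case $\boldsymbol N_5\in\mathcal V$.} Let $\varphi\colon F\to\boldsymbol N_5$ have $\varphi(x_\xi)=c$ and $\varphi(x_\eta)=b$. Part (1) of Lemma~\ref{lem:transfer}, for $\xi$, gives $\varepsilon\le c$. Hence $0\le\varepsilon\wedge b\le c\wedge b=0$, contradicting part (2) for $\eta$.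

\emph{Case $\boldsymbol M_3\in\mathcal V$.} Let $\varphi\colon F\to\boldsymbol M_3$ have $\varphi(x_\xi)=v$ and $\varphi(x_\eta)=w$. Part (1), for $\xi$ and for $\eta$, gives $0\le\varepsilon\le v\wedge w=0$. But $\varepsilon$ is a formal complement of $a$ by Lemma~\ref{lem:formal}, so $\varepsilon\ne0$.

Both cases are contradictory, so $(u_0,u_n)\notin(\beta\alpha)_n$.
\end{proof}

\section{Distributive varieties, homomorphic images, countably many generators}\label{sec:sharp}

For part (1) of Theorem~\ref{thm:sharp} we carry out the construction of Example~\ref{ex:chain} for an arbitrary distributive lattice: represent it by sets and add relative complements. The point to check is that no new congruences appear, and this is a finite matter.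

\begin{proposition}\label{prop:distr}
Every distributive lattice $D$ has a relatively complemented distributive cp extension.
\end{proposition}

\begin{proof}
We may assume $D\neq\emptyset$. Every distributive lattice embeds in a power-set lattice, so let $D$ be a family of sets closed under $\cup$ and $\cap$, inside a power set $P$. For a finite nonempty sublattice $E\subseteq D$ with bounds $0_E,1_E$, the interval $[0_E,1_E]$ of $P$ is a Boolean algebra, the complement of $x$ being $0_E\cup(1_E\setminus x)$. Let $B(E)$ be its Boolean subalgebra generated by $E$.

\emph{The atoms of $B(E)$.} Let $0_E=d_0<d_1<\dots<d_\ell=1_E$ be a maximal chain of $E$. The sets $D_k=d_k\setminus d_{k-1}$ $(1\le k\le\ell)$ are nonempty and partition $1_E\setminus0_E$. For $x\in E$, the element $(x\cap d_k)\cup d_{k-1}$ of $E$ lies between $d_{k-1}$ and $d_k$, so it is one of them by maximality; thus $x$ is disjoint from $D_k$ or contains $D_k$. Hence $E$ is contained in the Boolean subalgebra of all sets $0_E\cup\bigcup_{k\in T}D_k$, $T\subseteq\{1,\dots,\ell\}$. The atoms $q_k=0_E\cup D_k$ of this algebra belong to $B(E)$, as $q_k$ is the meet of $d_k$ with the complement of $d_{k-1}$.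 So $B(E)$ is this algebra, and
\begin{equation}\label{eq:atoms}
q_k\cap d_{k-1}=0_E,\qquad q_k\cup d_{k-1}=d_k .
\end{equation}

\emph{The extension.} Let $E\subseteq E'$. For $x\in B(E')\cap[0_E,1_E]$ with complement $x^*=0_{E'}\cup(1_{E'}\setminus x)$ in $B(E')$, we have $(x^*\cap1_E)\cup0_E=0_E\cup(1_E\setminus x)$. So $B(E')\cap[0_E,1_E]$ is a Boolean subalgebra of $[0_E,1_E]$ containing $E$, and $B(E)\subseteq B(E')$. Finitely generated distributive lattices are finite, so the $E$ form a directed family with union $D$. Therefore $K=\bigcup_EB(E)$ is a sublattice of $P$ containing $D$, any finitely many elements of $K$ lie in one $B(E)$, and $K$ is distributive and relatively complemented because each $B(E)$ is.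

\emph{Restriction is an order embedding.} Let $x\le y$ in $B(E)$ and let $T$ be the set of $k$ with $q_k\le y$, $q_k\not\le x$. For $k\in T$ we have $q_k\cap y=q_k$ and $q_k\cap x=0_E$, so $(0_E,q_k)\in\Theta_K(x,y)$; conversely $y=x\cup\bigcup_{k\in T}q_k$, so $(x,y)$ lies in the congruence generated by the pairs $(0_E,q_k)$, $k\in T$. By \eqref{eq:atoms} and (C2), $\Theta_K(x,y)$ is therefore generated by the pairs $(d_{k-1},d_k)\in D^2$, $k\in T$. Since $\Theta_K(x,y)=\Theta_K(x\cap y,x\cup y)$ for arbitrary $x,y$, every principal congruence of $K$ is generated by pairs from $D$. Hence $\tau=\Theta_K(\tau\cap D^2)$ for every $\tau\in\operatorname{Con}K$, and $\sigma\cap D^2\subseteq\tau\cap D^2$ implies $\sigma\subseteq\tau$.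

\emph{Restriction is onto.} Distributive lattices have the congruence extension property: every congruence of a sublattice of a distributive lattice $K$ is the restriction of a congruence of $K$ \cite[Ch.~II]{Gratzer}.
\end{proof}

If $D$ is bounded, the lattice $K$ just constructed has the same bounds, since $B(E)\subseteq[0_E,1_E]$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) If $\mathcal V$ is nondistributive, Corollary~\ref{cor:problem} excludes such an extension. If $\mathcal V$ is distributive, then $F_{\mathcal V}(\kappa)$ is a distributive lattice, and Proposition~\ref{prop:distr} gives a relatively complemented distributive cp extension. Its congruences are permutable by Proposition~\ref{prop:dilworth}, hence $m$-permutable for all $m\ge2$.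

(2) Let $\varphi\colon L\to F_{\mathcal V}(\aleph_1)$ be a surjective homomorphism and let $K$ be a cp extension of $L$ with $m$-permutable congruences. By Lemma~\ref{lem:quotient}, $K_\varphi$ is a cp extension of $F_{\mathcal V}(\aleph_1)$ with $m$-permutable congruences, contradicting Corollary~\ref{cor:problem}.

(3) Let $\kappa\le\aleph_0$; if $F_{\mathcal V}(\kappa)$ is empty there is nothing to prove. The lattice $F_{\mathcal V}(\kappa)$ is the union of an increasing sequence of finitely generated subalgebras, which are finite; so it is countable and locally finite. By a theorem of Gr\"atzer, Lakser and Wehrung~\cite{GLW}, every countable locally finite lattice has a relatively complemented cp extension. Such an extension has permutable congruences by Proposition~\ref{prop:dilworth}.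
\end{proof}

Part (3) applies to the variety generated by any finite lattice $A$, for instance $\boldsymbol N_5$ or $\boldsymbol M_3$: the free object on $k$ generators embeds in a product of $|A|^k$ copies of $A$, one for each assignment of the generators, so it is finite. For a nondistributive variety of this kind and $m\ge2$, the free object on $\kappa$ generators thus has a cp extension with $m$-permutable congruences exactly when $\kappa\le\aleph_0$.

\begin{thebibliography}{9}

\bibitem{Dilworth}
Dilworth, Ann.\ of Math.\ \textbf{51} (1950).

\bibitem{GW}
Pierre Gillibert and Friedrich Wehrung, \emph{From objects to diagrams for ranges of functors}, arXiv:1003.4850 (2010).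

\bibitem{Gratzer}
Gr\"atzer, \emph{General Lattice Theory}.

\bibitem{GLW}
Gr\"atzer, Lakser and Wehrung, \emph{Congruence amalgamation of lattices}, Acta Sci.\ Math.\ (Szeged) \textbf{66} (2000).

\end{thebibliography}
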